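\title{Homomorphisms with the Baire Property on \v{C}ech-complete groups are continuous}

\begin{abstract}
We prove that a homomorphism from a \v{C}ech-complete topological group to an arbitrary topological group is continuous as soon as preimages of open sets have the Baire Property. This answers a question of Banakh. No countability is assumed of either group. The proof selects, on every coset of a small subgroup, the points at which an ordinal-valued index is minimal; the selected set has the Baire Property and countably many of its translates cover the group. The same argument shows that a $k$-group is Baire if and only if all such homomorphisms on it are continuous, and it applies to all metrizable Baire groups and to arbitrary products of \v{C}ech-complete groups.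
\end{abstract}

\section{The question and the results}\label{sec:intro}

A homomorphism between topological groups need not be continuous: the identity map from $\mathbb R$ to $\mathbb R$ with the discrete topology is an example. This paper is about a regularity condition, much weaker in appearance than continuity, that forces a homomorphism to be continuous.

All topological spaces are Hausdorff, and $1$ denotes the neutral element of a multiplicatively written group. A subset of a space $X$ is \emph{nowhere dense} if its closure has empty interior, and \emph{meager} if it is a countable union of nowhere dense sets. The sets with the \emph{Baire Property} in $X$ are the members of the smallest $\sigma$-algebra that contains all open and all meager subsets of $X$; they are the sets that are open up to a meager error (see Section~\ref{sec:pettis}). A function $f:X\to Y$ is \emph{BP-measurable} if $f^{-1}[U]$ has the Baire Property in $X$ for every open $U\subseteq Y$. It is \emph{Borel-measurable} if every such preimage is a Borel set, and \emph{universally measurable} if every such preimage is measurable with respect to every probability Radon measure on $X$. Borel sets have the Baire Property, so Borel-measurable functions are BP-measurable.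

Measurability up to meager sets carries information only when meager sets are small. A space is \emph{Baire} if every countable intersection of dense open sets is dense; equivalently, if no nonempty open set is meager. A space is \emph{\v{C}ech-complete} if it is homeomorphic to a $G_\delta$-subset of a compact space, and a topological group is called Baire or \v{C}ech-complete if its underlying space is. Locally compact spaces are \v{C}ech-complete, being open in their one-point compactifications; so is $\mathbb R^{\omega}$, which is the intersection of the open sets $\{x: x_n\in\mathbb R\}$ in $[-\infty,\infty]^{\omega}$. \v{C}ech-complete spaces are Baire \cite[3.9.3]{Engelking}.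

Finally, a topological group $X$ is \emph{$\omega$-narrow} if for every nonempty open $U\subseteq X$ there is a countable $C\subseteq X$ with $X=CU=UC$. This says that the group is countable at every scale. Separable groups are $\omega$-narrow (a countable dense set $C$ meets $xU^{-1}$ and $U^{-1}x$ for every $x$), and a discrete group is $\omega$-narrow exactly when it is countable.

The following three results are known.
\begin{enumerate}
\item[(i)] (Pettis) Every BP-measurable homomorphism from a Baire topological group to an $\omega$-narrow topological group is continuous.
\item[(ii)] Every BP-measurable homomorphism from an $\omega$-narrow \v{C}ech-complete topological group to any topological group is continuous.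
\item[(iii)] Every Borel-measurable, and every universally measurable, homomorphism from a \v{C}ech-complete topological group to any topological group is continuous.
\end{enumerate}
In (i) the target is small, in (ii) the source is small, and in (iii) neither is small but the notion of measurability is different. This leaves the following question, posed by Banakh \cite{Banakh}.

\begin{quote}
\emph{Let $h:X\to Y$ be a BP-measurable homomorphism from a \v{C}ech-complete topological group $X$ to a topological group $Y$. Is $h$ continuous?}
\end{quote}

There is a reason to guess yes. A large target has many open sets, and each of them must pull back to a set with the Baire Property. If $Y$ is discrete, \emph{every} union of cosets of $\ker h$ must have the Baire Property, and with the axiom of choice at hand this should be impossible unless $\ker h$ is open. There is also a reason for doubt: category arguments count, and here there is nothing countable to count. The guess is right.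

\begin{theorem}\label{thm:A}
Let $X$ be a \v{C}ech-complete topological group, $Y$ a topological group, and $h:X\to Y$ a BP-measurable homomorphism. Then $h$ is continuous.
\end{theorem}

The proof is carried out in ZFC and uses none of (i)--(iii). Statement (ii) and the Borel half of (iii) are special cases of the theorem.

\v{C}ech-completeness enters only through two of its consequences: the Baire property and the fact that compact sets determine the topology. A space is a \emph{$k$-space} if a subset is closed if and only if its intersection with each compact subset is closed. \v{C}ech-complete spaces are $k$-spaces \cite[3.9.5]{Engelking}. A topological group $X$ is a \emph{$k$-group} if every homomorphism from $X$ to a topological group whose restriction to each compact subset of $X$ is continuous is itself continuous. A set is \emph{$\sigma$-compact} if it is a countable union of compact sets. Theorem~\ref{thm:A} follows from a statement about arbitrary Baire groups.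

\begin{theorem}\label{thm:B}
Let $X$ be a Baire topological group and let $h:X\to Y$ be a BP-measurable homomorphism to a topological group $Y$.
\begin{enumerate}
\item[(1)] $h|_\Lambda$ is continuous for every subgroup $\Lambda\le X$ such that $h(\Lambda)$ is $\omega$-narrow.
\item[(2)] $h|_S$ is continuous for every $\sigma$-compact $S\subseteq X$, and more generally for every $S\subseteq X$ that has a dense $\sigma$-compact subset (for instance, every separable $S$).
\item[(3)] If $X$ is a $k$-space, or just a $k$-group, then $h$ is continuous.
\end{enumerate}
\end{theorem}

For $\Lambda=X$, part (1) is Pettis' theorem (i). Among $k$-groups the Baire hypothesis in part (3) is exactly what is needed.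

\begin{theorem}\label{thm:C}
For a $k$-group $X$ the following are equivalent:
\begin{enumerate}
\item[(a)] $X$ is Baire;
\item[(b)] every BP-measurable homomorphism from $X$ to any topological group is continuous.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:D}
Let $X$ be a metrizable Baire group (completeness is not needed) or a product $\prod_{i\in I}X_i$ of arbitrarily many \v{C}ech-complete groups. Then every BP-measurable homomorphism from $X$ to any topological group is continuous.
\end{theorem}

Section~\ref{sec:pettis} recalls the category argument behind (i) and locates the two points where it breaks. Section~\ref{sec:model} shows the repair for homomorphisms from $\mathbb R$ to a discrete group, and Section~\ref{sec:key} carries it out in general. Theorems~\ref{thm:A} and~\ref{thm:B} are deduced in Section~\ref{sec:compact}, Theorem~\ref{thm:C} in Section~\ref{sec:converse}, and Theorem~\ref{thm:D} in Section~\ref{sec:products}.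

\section{The category argument and where it breaks}\label{sec:pettis}

A set $A\subseteq X$ has the Baire Property if and only if $A=O\triangle M$ with $O$ open and $M$ meager, that is, if and only if $A\triangle O$ is meager for some open $O$. Indeed, the sets of this form belong to the $\sigma$-algebra and include all open and all meager sets, so it suffices to see that they form a $\sigma$-algebra. They are closed under countable unions because $(\bigcup_nA_n)\triangle(\bigcup_nO_n)\subseteq\bigcup_n(A_n\triangle O_n)$, and under complements because $(X\setminus A)\triangle(X\setminus\overline O)\subseteq(A\triangle O)\cup(\overline O\setminus O)$ and $\overline O\setminus O$ is nowhere dense. In particular, if $A=O\triangle M$ is nonmeager, then $O\neq\emptyset$ and $O\setminus A\subseteq M$ is meager.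

In a topological group, left and right translations are homeomorphisms, so they preserve openness, meagerness and the Baire Property. The only place where category interacts with the group structure is the following lemma: a large measurable set overlaps all of its small translates.

\begin{lemma}\label{lem:pettis}
Let $X$ be a Baire topological group and let $A\subseteq X$ be a nonmeager set with the Baire Property. Then there is an open neighborhood $W$ of $1$ such that for every $z\in W$ there is $x\in A$ with $xz\in A$.
\end{lemma}

\begin{proof}
Let $O$ be a nonempty open set with $O\setminus A$ meager, and let $W=O^{-1}O=\bigcup_{u\in O}u^{-1}O$, an open neighborhood of $1$. Let $z\in W$, say $z=u^{-1}v$ with $u,v\in O$. Then $uz=v\in O$, so $u\in O\cap Oz^{-1}$. This open set is therefore nonempty, hence nonmeager because $X$ is Baire. The set $(O\setminus A)\cup(O\setminus A)z^{-1}$ is meager, so some $x\in O\cap Oz^{-1}$ lies outside it. Then $x\in O$ and $x\notin O\setminus A$, so $x\in A$; and $xz\in O$ and $xz\notin O\setminus A$, so $xz\in A$.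
\end{proof}

A homomorphism $h$ that is continuous at $1$ is continuous, since $h(W)\subseteq V$ implies $h(xW)\subseteq h(x)V$. With this, (i) takes a few lines. Let $V$ be a neighborhood of $1$ in the $\omega$-narrow group $Y$, let $U$ be an open neighborhood of $1$ with $U^{-1}U\subseteq V$, and write $Y=CU$ with $C$ countable. The countably many sets $h^{-1}[cU]$ cover the Baire space $X$, so one of them, $A=h^{-1}[cU]$, is nonmeager, and it has the Baire Property. For $z$ in the neighborhood $W$ of Lemma~\ref{lem:pettis} there is $x$ with $h(x),h(x)h(z)\in cU$, whence $h(z)\in U^{-1}U\subseteq V$.

For a general target the cover $\{h^{-1}[cU]\}$ is uncountable, and nothing prevents all of its members from being meager. The natural remedy is to restrict $h$ to a small subgroup $\Lambda$ of $X$, say a countable one or the closure of one, whose image is small. For Borel-measurable maps the restriction is again Borel-measurable. For BP-measurable maps the restriction is of no use, for two reasons. First, the Baire Property is blind to nowhere dense sets: any function on $\mathbb R^2$ that is constant off the line $\mathbb R\times\{0\}$ is BP-measurable, whatever it does on the line. Second, $\Lambda$ need not be Baire: $\mathbb Q$ is meager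 in itself, so all of its subsets have the Baire Property and all functions on it are BP-measurable.

The category argument must therefore be run in $X$, while the countability comes from $\Lambda$. The link between the two is the partition of $X$ into cosets $x\Lambda$. On each coset $h$ looks like $h|_\Lambda$, so each coset splits into countably many pieces with small image. We want to pick one piece from every coset, simultaneously, so that the union of the chosen pieces has the Baire Property.

\section{The model case: from $\mathbb R$ to a discrete group}\label{sec:model}

A continuous map from $\mathbb R$ to a discrete space is constant, so in this case Theorem~\ref{thm:A} reads as follows.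

\begin{proposition}\label{prop:model}
Every BP-measurable homomorphism $h$ from $\mathbb R$ to a discrete group $Y$ is trivial.
\end{proposition}

\begin{proof}
Fix $a\in\mathbb R$; we show $h(a)=1$. Let $\Lambda=a\mathbb Q$, a countable subgroup. Fix a well-order $\preceq$ of the set $Y$, with no relation to the group structure, and let
\[
M=\{x\in\mathbb R:\ h(x)\preceq h(x+z)\text{ for all }z\in\Lambda\}
\]
be the set of points at which $h$ attains its minimum on their coset $x+\Lambda$.

Whether $x$ lies in $M$ depends only on $h(x)$, because $h(x+z)=h(x)h(z)$. Hence $M=h^{-1}[h(M)]$ is the preimage of an open set and has the Baire Property.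

Every coset $x+\Lambda$ contains a point $x+z$ at which $h$ is minimal, so $\mathbb R=\bigcup_{z\in\Lambda}(M-z)$. The union is countable, so $M$ is nonmeager.

By Lemma~\ref{lem:pettis} there is $\delta>0$ such that for $|z|<\delta$ some $x$ satisfies $x\in M$ and $x+z\in M$. If moreover $z\in\Lambda$, then $x$ and $x+z$ are minimal points of the same coset, so $h(x)=h(x+z)$ and $h(z)=1$. Taking $z=a/N$ with $N>|a|/\delta$ gives $h(a)=h(a/N)^N=1$.
\end{proof}

The set $M$ meets each coset $x+\Lambda$ in exactly one coset of $\Lambda\cap\ker h$. If $h$ is the identity into $\mathbb R$ with the discrete topology and $a=1$, then $M$ is a set of representatives of $\mathbb R/\mathbb Q$, and the proof is the familiar argument that such a set fails to have the Baire Property.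

Three things change in general. The target is not discrete, so the conclusion $h(z)=1$ becomes ``$h(z)$ is close to $1$'', and the values of $h$ must be replaced by small open sets that contain them. The measurability of $M$, which was free of charge, has to be earned. And the passage from $\Lambda$ to $X$, here done by dividing by $N$, needs compactness.

\section{Minimal points on cosets}\label{sec:key}

To speak of closeness in $Y$ we use pseudometrics. A \emph{pseudometric} satisfies the axioms of a metric except that distinct points may be at distance $0$; $B(y,r)$ denotes the open ball. A pseudometric $d$ on a group $Y$ is \emph{left-invariant} if $d(ay,ay')=d(y,y')$ for all $a,y,y'$. If $d$ is continuous on $Y\times Y$, then all $d$-open sets are open in $Y$. We use the following standard fact \cite[Theorem 8.2]{HewittRoss}.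

\begin{lemma}\label{lem:pseudo}
For every neighborhood $V$ of $1$ in a topological group $Y$ there is a continuous left-invariant pseudometric $d$ on $Y$ with $\{y:d(1,y)<1\}\subseteq V$.
\end{lemma}

\subsection*{A locally constant index}

We want to attach to each $y\in Y$ an ordinal such that points with the same ordinal are $\varepsilon$-close. The first attempt is to well-order the balls $W_\alpha$ of radius $\varepsilon/2$ and to give $y$ the least $\alpha$ with $y\in W_\alpha$. The level sets $W_\alpha\setminus\bigcup_{\beta<\alpha}W_\beta$ are then not open, and the condition ``the index of $y$ exceeds the index of $yg$'' defines an uncountable union of such sets, about whose preimage measurability says nothing. The unions that measurability does control are arbitrary unions of open sets. So the level sets should be open. A partition into small open sets does not exist in general (there is none for $\mathbb R$), but a cover by countably many disjoint families does, and a category argument can afford a countable loss.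

\begin{lemma}[Stone]\label{lem:stone}
Let $(Y,d)$ be a pseudometric space and $\varepsilon>0$. There are an ordinal $\lambda$ and $d$-open sets $G_{n,\alpha}$ $(n\ge1,\ \alpha<\lambda)$ such that
\begin{enumerate}
\item[(a)] $\bigcup_{n,\alpha}G_{n,\alpha}=Y$;
\item[(b)] for each fixed $n$ the sets $G_{n,\alpha}$, $\alpha<\lambda$, are pairwise disjoint;
\item[(c)] $d(u,v)<\varepsilon$ whenever $u,v\in G_{n,\alpha}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Enumerate $Y=\{y_\alpha:\alpha<\lambda\}$ and let $W_\alpha=B(y_\alpha,\varepsilon/2)$. We sort the points of the level set $W_\alpha\setminus\bigcup_{\beta<\alpha}W_\beta$ by their depth inside $W_\alpha$ and then thicken: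
\[
A_{n,\alpha}=\Big\{y:\ B(y,2^{-n})\subseteq W_\alpha,\ y\notin\bigcup_{\beta<\alpha}W_\beta\Big\},\qquad
G_{n,\alpha}=\bigcup_{y\in A_{n,\alpha}}B(y,2^{-n-1}).
\]
The sets $G_{n,\alpha}$ are $d$-open and $G_{n,\alpha}\subseteq W_\alpha$, which gives (c) by the triangle inequality. Let $\beta<\alpha$, $y\in A_{n,\beta}$ and $y'\in A_{n,\alpha}$. Then $y'\notin W_\beta\supseteq B(y,2^{-n})$, so $d(y,y')\ge2^{-n}$, and the balls $B(y,2^{-n-1})$ and $B(y',2^{-n-1})$ are disjoint. This proves (b). Given $y\in Y$, let $\alpha$ be least with $y\in W_\alpha$ and choose $n$ with $B(y,2^{-n})\subseteq W_\alpha$. Then $y\in A_{n,\alpha}\subseteq G_{n,\alpha}$, which proves (a).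
\end{proof}

\subsection*{The key proposition}

For the rest of this section and in Section~\ref{sec:compact}, $X$ is a Baire topological group and $h:X\to Y$ is a BP-measurable homomorphism to a topological group $Y$.

\begin{proposition}\label{prop:key}
Let $d$ be a continuous left-invariant pseudometric on $Y$ and let $\Lambda\le X$ be a subgroup such that $(h(\Lambda),d)$ is separable. Then for every $\varepsilon>0$ there is a neighborhood $W$ of $1$ in $X$ with $d(1,h(z))<\varepsilon$ for all $z\in\Lambda\cap W$.
\end{proposition}

\begin{proof}
Fix a countable $\Gamma\subseteq\Lambda$ such that $h(\Gamma)$ is $d$-dense in $h(\Lambda)$, and take the sets $G_{n,\alpha}$ of Lemma~\ref{lem:stone} for $(Y,d)$ and $\varepsilon$. Put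
\[
D_n=\bigcup_{\alpha<\lambda}h^{-1}[G_{n,\alpha}].
\]
By (a), $X=\bigcup_nD_n$. By (b), each $x\in D_n$ has a well-defined index $\varphi_n(x)<\lambda$, the unique $\alpha$ with $h(x)\in G_{n,\alpha}$. Let $M_n$ be the set of points at which $\varphi_n$ is minimal on their coset:
\[
M_n=\{x\in D_n:\ \varphi_n(x)=\min\varphi_n[x\Lambda\cap D_n]\}.
\]
The minimum exists, since $\varphi_n[x\Lambda\cap D_n]$ is a set of ordinals that contains $\varphi_n(x)$. The subgroup $\Lambda$ may be uncountable, so the first task is to replace it by $\Gamma$.

\emph{Step 1: every index attained on $x\Lambda$ is attained on $x\Gamma$.} Precisely, if $x\in X$, $z\in\Lambda$ and $h(xz)\in G_{n,\beta}$, then $h(x\gamma)\in G_{n,\beta}$ for some $\gamma\in\Gamma$. Since $G_{n,\beta}$ is $d$-open, it contains a ball $B(h(xz),r)$ with $r>0$. Choose $\gamma\in\Gamma$ with $d(h(\gamma),h(z))<r$. By left invariance,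
\[
d(h(x\gamma),h(xz))=d(h(x)h(\gamma),h(x)h(z))=d(h(\gamma),h(z))<r .
\]
Thus one countable set $\Gamma$ serves all cosets at once.

\emph{Step 2: $M_n$ has the Baire Property.} A point $x\in D_n$ lies outside $M_n$ if and only if $\varphi_n(xz)<\varphi_n(x)$ for some $z\in\Lambda$ with $xz\in D_n$. By Step~1 this holds if and only if it holds for some $z=\gamma\in\Gamma$, that is, if and only if there are $\gamma\in\Gamma$ and $\beta<\alpha<\lambda$ with $h(x)\in G_{n,\alpha}$ and $h(x)h(\gamma)\in G_{n,\beta}$. Hence
\[
D_n\setminus M_n=\bigcup_{\gamma\in\Gamma}h^{-1}\Big[\bigcup_{\beta<\alpha<\lambda}\big(G_{n,\alpha}\cap G_{n,\beta}\,h(\gamma)^{-1}\big)\Big].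
\]
The sets $G_{n,\beta}\,h(\gamma)^{-1}$ are open in $Y$ because right translations are homeomorphisms of $Y$. (We do not need them to be $d$-open: measurability of $h$ refers to the topology of $Y$.) The uncountable union is taken inside $Y$, where it produces one open set for each $\gamma$, and only the countable union over $\Gamma$ is taken in $X$. So $D_n\setminus M_n$ has the Baire Property. So does $D_n$, the preimage of the open set $\bigcup_\alpha G_{n,\alpha}$, and therefore so does $M_n$.

\emph{Step 3: $X=\bigcup_n\bigcup_{\gamma\in\Gamma}M_n\gamma^{-1}$.} Let $x\in X$ and choose $n$ with $x\in D_n$. Let $\beta=\min\varphi_n[x\Lambda\cap D_n]$. By Step~1 there is $\gamma\in\Gamma$ with $x\gamma\in D_n$ and $\varphi_n(x\gamma)=\beta$. Since $x\gamma\Lambda=x\Lambda$, we have $x\gamma\in M_n$.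

\emph{Step 4: conclusion.} The union in Step~3 is countable and $X$ is nonmeager in itself, so some $M_n\gamma^{-1}$ is nonmeager, and then so is $M_n$. Let $W$ be given by Lemma~\ref{lem:pettis} for $A=M_n$, and let $z\in\Lambda\cap W$. There is $x\in M_n$ with $xz\in M_n$. Since $xz\Lambda=x\Lambda$, both $\varphi_n(x)$ and $\varphi_n(xz)$ equal the minimum $\alpha$ of $\varphi_n$ on $x\Lambda\cap D_n$. So $h(x)$ and $h(xz)$ lie in $G_{n,\alpha}$, and by left invariance and (c),
\[
d(1,h(z))=d(h(x),h(x)h(z))<\varepsilon .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
In the discrete case the well-order is only a way of choosing one value of $h$ on each coset. In general the minimum does more: failing to be minimal is an existential condition on open sets, and this is what Step~2 uses. Nothing is assumed about the position of $\Lambda$ in $X$; it need not be closed, Baire, or have the Baire Property. Separability of $h(\Lambda)$ makes the unions in Steps~2 and~3 countable; without it, say for $\Lambda=X$ and $Y$ discrete, the set of minimal points is a single coset of $\ker h$, and we are back at an uncountable cover. The Baire property of $X$ is used only in Step~4. Without it the proposition fails for $X=\Lambda=\mathbb Q$, the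 identity map to $\mathbb Q$ with the discrete metric, and $\varepsilon=1$.
\end{remark}

\begin{corollary}\label{cor:cont}
Let $\Lambda\le X$ be a subgroup such that $(h(\Lambda),d)$ is separable for every continuous left-invariant pseudometric $d$ on $Y$. Then $h|_\Lambda$ is continuous.
\end{corollary}

\begin{proof}
Let $V$ be a neighborhood of $1$ in $Y$ and take $d$ from Lemma~\ref{lem:pseudo}. Proposition~\ref{prop:key} with $\varepsilon=1$ gives a neighborhood $W$ of $1$ in $X$ with $h(\Lambda\cap W)\subseteq V$. So the homomorphism $h|_\Lambda$ is continuous at $1$, hence continuous.
\end{proof}

\section{From countable subgroups to compact sets}\label{sec:compact}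

Countable subgroups satisfy the hypothesis of Corollary~\ref{cor:cont} for free, so $h$ is continuous on every countable subset of $X$. This alone does not give continuity on compact sets: on the compact ordinal space $[0,\omega_1]$ the indicator function of $\{\omega_1\}$ is discontinuous, yet continuous on every countable subset, because countably many countable ordinals are bounded below $\omega_1$. We therefore use Proposition~\ref{prop:key} twice. Applied to countable subgroups, it shows that compact sets have small images. This verifies its hypothesis for $\sigma$-compact subgroups, to which it is then applied again.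

Recall that a pseudometric space is \emph{totally bounded} if for each $\varepsilon>0$ it is covered by finitely many balls of radius $\varepsilon$. The centers of such covers for $\varepsilon=1,\frac12,\frac13,\dots$ form a countable dense set, so totally bounded spaces are separable.

\begin{proposition}\label{prop:compact}
Let $d$ be a continuous left-invariant pseudometric on $Y$. For every compact $Q\subseteq X$ the space $(h(Q),d)$ is totally bounded. Consequently $(h(\Lambda),d)$ is separable for every $\sigma$-compact subgroup $\Lambda$ of $X$.
\end{proposition}

\begin{proof}
Suppose that for some $\varepsilon>0$ no finite family of $\varepsilon$-balls centered in $h(Q)$ covers $h(Q)$. Choose recursively $q_0,q_1,\ldots\in Q$ with $h(q_m)$ outside the $\varepsilon$-balls around $h(q_0),\dots,h(q_{m-1})$; then $d(h(q_n),h(q_m))\ge\varepsilon$ for $n\ne m$. Let $\Lambda_0$ be the countable subgroup generated by the $q_n$. Proposition~\ref{prop:key} gives a neighborhood $W$ of $1$ in $X$ with $d(1,h(z))<\varepsilon$ for all $z\in\Lambda_0\cap W$. Choose an open neighborhood $W_1$ of $1$ with $W_1^{-1}W_1\subseteq W$. Finitely many translates $aW_1$ cover $Q$, so two points $q_n,q_m$ with $n\ne m$ lie in the same $aW_1$. Then $q_n^{-1}q_m\in W_1^{-1}a^{-1}aW_1\subseteq W$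 and $q_n^{-1}q_m\in\Lambda_0$, so
\[
d(h(q_n),h(q_m))=d(1,h(q_n^{-1}q_m))<\varepsilon,
\]
a contradiction. If $\Lambda$ is a countable union of compact sets, then $h(\Lambda)$ is a countable union of $d$-separable sets, hence $d$-separable.
\end{proof}

Part (2) of Theorem~\ref{thm:B} also needs a passage from a dense subset to the whole set. Topological groups are regular, that is, every neighborhood of a point contains a closed neighborhood: by homogeneity it suffices to treat the point $1$, and if $U$ is a neighborhood of $1$ and $y\in\overline U$, then $yU$ meets $U$, so $\overline U\subseteq UU^{-1}$. We use the following fact \cite[I.8.5, Theorem 1]{Bourbaki}, with its short proof.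

\begin{lemma}\label{lem:dense}
Let $f:S\to Y$ be a map from a space $S$ to a regular space $Y$, and let $C\subseteq S$ be dense. If $f|_{C\cup\{s\}}$ is continuous for every $s\in S$, then $f$ is continuous.
\end{lemma}

\begin{proof}
Let $s\in S$ and let $V$ be a closed neighborhood of $f(s)$. There is an open $U\ni s$ with $f(U\cap C)\subseteq V$. Let $t\in U$. Since $C$ is dense and $U$ is open, $t$ lies in the closure of $U\cap C$, and continuity of $f|_{C\cup\{t\}}$ gives $f(t)\in\overline{f(U\cap C)}\subseteq V$. So $f(U)\subseteq V$, and closed neighborhoods form a base at $f(s)$.
\end{proof}

\begin{lemma}\label{lem:kspace}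
A map $f$ from a $k$-space $X$ to a space $Y$ that is continuous on every compact subset of $X$ is continuous. In particular, a topological group that is a $k$-space is a $k$-group.
\end{lemma}

\begin{proof}
Let $F\subseteq Y$ be closed. For each compact $Q\subseteq X$ the set $f^{-1}[F]\cap Q$ is closed in $Q$, hence in the Hausdorff space $X$. So $f^{-1}[F]$ is closed.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Let $h(\Lambda)$ be $\omega$-narrow and let $d$ be a continuous left-invariant pseudometric on $Y$. For $n\ge1$ the set $U_n=\{u\in h(\Lambda):d(1,u)<1/n\}$ is a nonempty open subset of $h(\Lambda)$, so $h(\Lambda)=C_nU_n$ for a countable $C_n\subseteq h(\Lambda)$. Since $d(c,cu)=d(1,u)$, every point of $h(\Lambda)$ is within $1/n$ of a point of $C_n$. Thus $\bigcup_nC_n$ is a countable $d$-dense subset of $h(\Lambda)$, and Corollary~\ref{cor:cont} applies.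

(2) Let $S=\bigcup_jQ_j$ with $Q_j$ compact. The subgroup $\Lambda$ generated by $S$ is the union of the sets $(S\cup S^{-1}\cup\{1\})^k$, $k\ge1$. Each of these is a countable union of products $P_1\cdots P_k$, where every $P_i$ is $\{1\}$, some $Q_j$ or some $Q_j^{-1}$, and such a product is a continuous image of the compact space $P_1\times\dots\times P_k$. So $\Lambda$ is $\sigma$-compact. By Proposition~\ref{prop:compact} and Corollary~\ref{cor:cont}, $h|_\Lambda$ is continuous, and hence so is $h|_S$.

Now let $S\subseteq X$ have a dense $\sigma$-compact subset $C$. For every $s\in S$ the set $C\cup\{s\}$ is $\sigma$-compact, so $h|_{C\cup\{s\}}$ is continuous, and Lemma~\ref{lem:dense} shows that $h|_S$ is continuous. Countable sets are $\sigma$-compact, so this covers separable $S$.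

(3) By (2), $h$ is continuous on every compact subset of $X$. If $X$ is a $k$-group, then $h$ is continuous by definition, and if $X$ is a $k$-space, it is a $k$-group by Lemma~\ref{lem:kspace}.
\end{proof}

If $Y$ itself is $\omega$-narrow, the argument in (1) shows that $(Y,d)$ is separable; then so is its subspace $(h(X),d)$, and Corollary~\ref{cor:cont} with $\Lambda=X$ returns statement (i) in the form given in Section~\ref{sec:intro}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A \v{C}ech-complete group is a Baire space \cite[3.9.3]{Engelking} and a $k$-space \cite[3.9.5]{Engelking}, so Theorem~\ref{thm:B}(3) applies.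
\end{proof}

\section{The Baire property is necessary}\label{sec:converse}

The Baire hypothesis in Theorem~\ref{thm:B}(3) cannot be dropped: the identity from $\mathbb Q$ to $\mathbb Q$ with the discrete topology is BP-measurable and discontinuous, although $\mathbb Q$ is metrizable and hence a $k$-space (see Section~\ref{sec:products}). The same example works for every group that is not Baire, once we know that such a group is meager in itself. Homogeneity covers the group by meager open sets, possibly uncountably many, and the \emph{Banach category theorem} \cite[Theorem 16.1]{Oxtoby} handles the union: in any topological space, the union of an arbitrary family of meager open sets is meager.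

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The implication (a)$\Rightarrow$(b) is Theorem~\ref{thm:B}(3). For (b)$\Rightarrow$(a), suppose that $X$ is not Baire. Then some nonempty open $G\subseteq X$ is meager. All translates $xG$ are open and meager, so $X=\bigcup_{x\in X}xG$ is meager by the Banach category theorem. Hence every subset of $X$ is meager and has the Baire Property, and the identity homomorphism from $X$ to $X$ with the discrete topology is BP-measurable. In a discrete space only the empty set is nowhere dense, so discrete spaces are Baire. Thus $X$ is not discrete, the identity homomorphism is discontinuous, and (b) fails.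
\end{proof}

The implication (b)$\Rightarrow$(a) does not use that $X$ is a $k$-group.

\section{Metrizable groups and products}\label{sec:products}

Metrizable spaces are $k$-spaces: if $A$ has closed intersection with each compact set and $a_n\to x$ with $a_n\in A$, then $Q=\{x\}\cup\{a_n:n\in\omega\}$ is compact and $x\in\overline{A\cap Q}=A\cap Q$. So the first half of Theorem~\ref{thm:D} is a case of Theorem~\ref{thm:B}(3). For products we need the Baire property and the $k$-group property. This is where $k$-groups are more convenient than $k$-spaces: the class of $k$-groups is closed under arbitrary products by a short argument.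

\begin{lemma}\label{lem:prodBaire}
A product $X=\prod_{i\in I}X_i$ of nonempty \v{C}ech-complete spaces is Baire.
\end{lemma}

\begin{proof}
Each $X_i$ is a $G_\delta$-subset of a compact space. Replacing that space by the closure of $X_i$, and the open sets by their finite intersections, we may assume that $X_i$ is dense in a compact space $K_i$ and $X_i=\bigcap_nO_{i,n}$ with $O_{i,0}\supseteq O_{i,1}\supseteq\cdots$ open in $K_i$. Let $K=\prod_iK_i$, in which $X$ is dense. A \emph{box with support in $F$}, for finite $F\subseteq I$, is a set $\prod_iU_i$ with $U_i\subseteq K_i$ nonempty and open and $U_i=K_i$ for $i\notin F$. The traces of boxes on $X$ form a base of $X$.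

Let $E_0,E_1,\dots$ be dense open subsets of $X$ and let $U_0=\prod_iU_{0,i}$ be a box with support in $F_0$. We must find a point of $U_0\cap\bigcap_nE_n$. We run the usual nested-sets argument in each coordinate; at stage $n$ only finitely many coordinates are constrained. We construct finite sets $F_0\subseteq F_1\subseteq\cdots$ and boxes $U_n=\prod_iU_{n,i}$ with support in $F_n$ such that
\[
U_{n+1}\cap X\subseteq E_n,\qquad \overline{U_{n+1,i}}\subseteq U_{n,i}\cap O_{i,n}\quad\text{for } i\in F_{n+1}.
\]
Given $U_n$, the set $U_n\cap X$ is nonempty and open in $X$, so it contains a point $p\in E_n$. Choose a box $B=\prod_iB_i$ containing $p$ with $B\cap X\subseteq E_n$, and a finite $F_{n+1}\supseteq F_n$ that contains the support of $B$. For $i\in F_{n+1}$ we have $p_i\in B_i\cap U_{n,i}\cap O_{i,n}$, because $p_i\in X_i\subseteq O_{i,n}$. Compact spaces are regular, so there is an open $U_{n+1,i}\ni p_i$ with closure inside $B_i\cap U_{n,i}\cap O_{i,n}$. For $i\notin F_{n+1}$ put $U_{n+1,i}=K_i$. Then $U_{n+1}\subseteq B$, and both conditions hold.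

Let $i\in F_m$ for some $m$. The sets $U_{n,i}$ decrease in $n$, and $\overline{U_{n+1,i}}\subseteq U_{n,i}\cap O_{i,n}$ for $n\ge m$. Therefore $\bigcap_nU_{n,i}=\bigcap_{n>m}\overline{U_{n,i}}$ is a decreasing intersection of nonempty compact sets, hence nonempty, and it is contained in $\bigcap_{n\ge m}O_{i,n}=X_i$. Choose $x_i$ in it. For $i\notin\bigcup_mF_m$ choose any $x_i\in X_i$. Then $x=(x_i)$ lies in $X$ and in every $U_n$, so $x\in U_0\cap\bigcap_nE_n$.
\end{proof}

\begin{lemma}\label{lem:prodk}
A product $X=\prod_{i\in I}X_i$ of $k$-groups is a $k$-group.
\end{lemma}

\begin{proof}
Let $h:X\to Y$ be a homomorphism that is continuous on compact sets, and let $V$ be a neighborhood of $1$ in $Y$. Choose a neighborhood $V'$ of $1$ with $V'V'\subseteq V$ and, by regularity, a closed neighborhood $V_1\subseteq V'$ of $1$. For $J\subseteq I$ regard $X_J=\prod_{i\in J}X_i$ as the subgroup of all $x\in X$ with $x_i=1$ for $i\notin J$. A neighborhood of $1$ in $X$ constrains only finitely many coordinates, so the main point is the following.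

\emph{Claim: $h(X_{I\setminus F})\subseteq V_1$ for some finite $F\subseteq I$.} Suppose not. We choose recursively pairwise disjoint finite sets $F_n\subseteq I$ and elements $x^n\in X_{F_n}$ with $h(x^n)\notin V_1$. Given $F_0,\dots,F_{n-1}$ with union $F'$, pick $x\in X_{I\setminus F'}$ with $h(x)\notin V_1$. To cut $x$ down to finite support, consider the compact set $P=\prod_i\{1,x_i\}$. The map $h|_P$ is continuous at $x$ and $Y\setminus V_1$ is open, so there is a finite $E\subseteq I$ such that $h(p)\notin V_1$ for all $p\in P$ that agree with $x$ on $E$. Let $F_n=E\setminus F'$ and let $x^n$ be equal to $x$ on $F_n$ and to $1$ elsewhere. Then $x^n\in P$, and $x^n$ agrees with $x$ on $E$ because $x_i=1$ for $i\in F'$. So $h(x^n)\notin V_1$.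

Each coordinate is nontrivial in at most one $x^n$, so $x^n\to1$ in $X$, and $\{1\}\cup\{x^n:n\in\omega\}$ is compact. Continuity of $h$ on this set gives $h(x^n)\to1$, which contradicts $h(x^n)\notin V_1$. The claim is proved.

Let $F=\{i_1,\dots,i_r\}$ be as in the claim. Each $h|_{X_{\{i\}}}$ is a homomorphism on a $k$-group that is continuous on compact sets, hence continuous. Every $x\in X_F$ is the product $x^{(1)}\cdots x^{(r)}$ of its components $x^{(j)}\in X_{\{i_j\}}$, which depend continuously on $x$, so $h(x)=h(x^{(1)})\cdots h(x^{(r)})$ is continuous on $X_F$. Choose a neighborhood $N$ of $1$ in $X_F$ with $h(N)\subseteq V_1$. Then $N\cdot X_{I\setminus F}$ is a neighborhood of $1$ in $X$, and $h(N\cdot X_{I\setminus F})\subseteq V_1V_1\subseteq V$. Thus $h$ is continuous at $1$, hence continuous.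
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
The metrizable case was settled at the beginning of this section. Let $X=\prod_{i\in I}X_i$ with all $X_i$ \v{C}ech-complete groups. Each $X_i$ is a $k$-space \cite[3.9.5]{Engelking}, hence a $k$-group by Lemma~\ref{lem:kspace}. By Lemmas~\ref{lem:prodBaire} and~\ref{lem:prodk}, $X$ is a Baire $k$-group, and Theorem~\ref{thm:B}(3) applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Banakh}
Taras Banakh, \emph{Automatic continuity of measurable homomorphisms on Cech-complete topological groups}, arXiv:2206.02481 (2022).

\bibitem{Bourbaki}
Bourbaki, \emph{General Topology}.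

\bibitem{Engelking}
Engelking, \emph{General Topology}.

\bibitem{HewittRoss}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\bibitem{Oxtoby}
Oxtoby, \emph{Measure and Category}.

\end{thebibliography}
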